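# Every potentially dense subset of an abelian group is dense in a precompact group topology

## 1. From some Hausdorff topology to a precompact one

**Theorem A.** Let $G$ be an abelian group and let $\mathcal S$ be a nonempty countable family of subsets of $G$, all dense in $(G,\mathscr T)$ for one Hausdorff group topology $\mathscr T$. Then there is a precompact Hausdorff group topology $\mathscr T'$ on $G$ in which all members of $\mathcal S$ are dense. In particular (take $\mathcal S=\{S\}$), every potentially dense subset $S$ of $G$ is dense in some precompact Hausdorff group topology on $G$.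

All groups in these notes are abelian and written additively. A subset $S\subseteq G$ is *potentially dense* in $G$ if some Hausdorff group topology on $G$ makes $S$ dense. A topological group is *precompact* if it is isomorphic, as a topological group, to a subgroup of a compact Hausdorff group. A precompact Hausdorff topology on $G$ is therefore the same thing as an injective homomorphism $\varphi:G\to K$ into a compact Hausdorff group: pull the topology back along $\varphi$. If $\varphi(S)$ is dense in all of $K$, then $S$ is dense in $G$ for this topology.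

The theorem says that allowing arbitrary Hausdorff group topologies, instead of only those coming from compact groups, produces no new dense sets. The question, whether a potentially dense set is always dense in some precompact topology, is taken from Dikran Dikranjan and Dmitri Shakhmatov, "Hewitt-Marczewski-Pondiczery type theorem for abelian groups and Markov's potential density", arXiv:0912.0497 (2009). The proof below works in ZFC.

The topology $\mathscr T$ gives no direct access to $\mathscr T'$: it may have no nontrivial continuous characters to work with. So we extract from $\mathscr T$ a purely algebraic and set-theoretic condition on $S$, and build a compact group from that condition. The intermediate condition is Theorem B in Section 4.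

## 2. Cardinals, ideals and divisible groups

**Notation.** $\mathbb T=\mathbb R/\mathbb Z$, and $\|t\|$ is the distance of $t\in\mathbb T$ to $0$. For an integer $e\ge0$, $\mathbb T[e]=\{t: et=0\}$, so $\mathbb T[0]=\mathbb T$. Also $G[n]=\{g\in G: ng=0\}$, $nX=\{nx:x\in X\}$, $\omega=\{0,1,2,\dots\}$, and $k\in\omega$ is identified with $\{0,\dots,k-1\}$.

**Definition.** For a cardinal $\kappa$ let $\ell(\kappa)=\min\{\tau:\kappa\le 2^{2^\tau}\}$.

This function is monotone, $\ell(\kappa)$ is infinite if $\kappa$ is, and
$$\tau<\ell(\kappa)\iff 2^{2^\tau}<\kappa. \tag{2.1}$$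
For example $\ell(\omega)=\ell(2^{2^\omega})=\omega$, while $\ell(\kappa)>\omega$ as soon as $\kappa>2^{2^\omega}$. The value can be singular: put $\tau_0=\omega$, $\tau_{n+1}=2^{2^{\tau_n}}$ and $\tau=\sup_n\tau_n$. If $\sigma<\tau$, then $\sigma\le\tau_n$ for some $n$, so $2^{2^\sigma}\le\tau_{n+1}<\tau$. Hence $\ell(\tau)=\tau$, of cofinality $\omega$.

**Pospíšil's theorem.** A Hausdorff space $X$ with a dense subset $D$ of size $\tau$ has size at most $2^{2^\tau}$. The reason is short: send $x$ to the family $\{U\cap D:U\text{ a neighborhood of }x\}$ of subsets of $D$. If $x\neq y$ have disjoint neighborhoods $U,V$ and $U\cap D=V'\cap D$ for a neighborhood $V'$ of $y$, then $(V\cap V')\cap D\subseteq V\cap U=\emptyset$, against density. So the map is injective.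

Consequently a dense subset $S$ of a Hausdorff group $G$ satisfies $|S|\ge\ell(|G|)$.

**Ideals.** An ideal on $G$ is a family of subsets of $G$ containing $\emptyset$ and closed under subsets and finite unions (it may contain $G$). It is *$\mu$-complete* if it is closed under unions of fewer than $\mu$ members. Every ideal is $\omega$-complete. For an infinite cardinal $\theta$, a union of fewer than $\mathrm{cf}(\theta)$ sets of size $<\theta$ has size $<\theta$: the sizes are bounded by some cardinal $<\theta$, and the product of two cardinals below $\theta$ is below $\theta$. Recall that $\theta$ is regular if $\mathrm{cf}(\theta)=\theta$ and singular otherwise, and that infinite successor cardinals are regular. For example, $\{X:|X|<\theta\}$ is a $\mathrm{cf}(\theta)$-complete ideal.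

**Divisible groups.** A homomorphism from a subgroup of a group into a divisible group extends to the whole group. Every group $A$ embeds in a divisible group of size at most $\max(|A|,\omega)$, its divisible hull. A divisible group is a direct sum of copies of $\mathbb Q$ and of the groups $\mathbb Z(p^\infty)$; the number of copies of $\mathbb Z(p^\infty)$ is the dimension over $\mathbb F_p$ of $\{g:pg=0\}$, and the number of copies of $\mathbb Q$ is the torsion-free rank.

**Embedding fact.** *If $\Lambda$ is infinite, every group of size at most $2^{|\Lambda|}$ embeds in $\mathbb T^\Lambda$.* Its divisible hull has at most $2^{|\Lambda|}$ summands of each type. The group $\mathbb T^\Lambda$ is divisible. Its $p$-socle $\mathbb T[p]^\Lambda$ has size $2^{|\Lambda|}$, hence dimension $2^{|\Lambda|}$. Since $\mathbb Q$ embeds in $\mathbb T$ (by $q\mapsto q\sqrt2+\mathbb Z$), it contains the rational vector space $\mathbb Q^\Lambda$ of size, hence dimension, $2^{|\Lambda|}$. So $\mathbb T^\Lambda$ has at least $2^{|\Lambda|}$ summands of each type.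

## 3. Two cases by hand: vector spaces over $\mathbb F_p$, and $\mathbb Z$

**Vector spaces.** Let $V$ be an infinite vector space over $\mathbb F_p$ and $b=\ell(|V|)$. We show: *every $S\subseteq V$ with $|S|\ge b$ is dense in a precompact Hausdorff group topology.* Together with Pospíšil's theorem this settles $V$ completely.

Let $\Lambda=\{0,1\}^b$ be the Cantor cube, so $|\Lambda|=2^b$ and $|V|\le2^{|\Lambda|}=|\mathbb F_p^\Lambda|$. Comparing dimensions, there is an injective linear map $\psi:V\to\mathbb F_p^\Lambda$. Let $\mathcal C$ be the set of all pairs $(f,k)$, $k\ge1$, with $f:\Lambda\times k\to\mathbb F_p$ locally constant in the first variable. The cube $\Lambda$ has only $b$ clopen sets, since each depends on finitely many coordinates. So $|\mathcal C|=b$; enumerate it as $\{(f_\alpha,k_\alpha):\alpha<b\}$. Choose recursively $s_\alpha\in S$ outside the span of $\{s_\beta:\beta<\alpha\}$. This is possible because fewer than $b$ vectors span fewer than $b$ vectors. The $s_\alpha$ are independent, so there is a linear $h:V\to\mathbb F_p^{\Lambda\times\omega}$ with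
$$h(s_\alpha)(x,j)=f_\alpha(x,j)-\psi(s_\alpha)(x)\ (j<k_\alpha),\qquad h(s_\alpha)(x,j)=0\ (j\ge k_\alpha),$$
and $h=0$ on the rest of a basis. For every $v$ and $x$ the sequence $h(v)(x,j)$ is $0$ for large $j$. Put $\varphi(v)(x,j)=h(v)(x,j)+\psi(v)(x)$. Then:

- $\varphi$ is injective, because $\psi(v)(x)$ is the eventual value of $\varphi(v)(x,j)$ as $j\to\infty$;
- $\varphi(S)$ is dense in $\mathbb F_p^{\Lambda\times\omega}$, because $\varphi(s_\alpha)=f_\alpha$ on $\Lambda\times k_\alpha$, and any finite prescription on $\Lambda\times\omega$ is met by some $f_\alpha$ (separate finitely many points of $\Lambda$ by clopen sets).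

The extra factor $\omega$ makes injectivity and density independent demands: density uses finitely many $j$, injectivity uses the limit $j\to\infty$. And $b$ points suffice to be dense in a product of $2^b$ factors because locally constant functions suffice. Both devices stay until the end.

**The integers.** Let $S\subseteq\mathbb Z$ be infinite. Independence is hopeless: once one nonzero $s$ is used, every integer has finite order modulo $\langle s\rangle$. Instead of extending a homomorphism, one moves it. Enumerate all pairs (rational target, accuracy) as $(c_1,n_1),(c_2,n_2),\dots$ with $c_i\in\mathbb Q/\mathbb Z$, $n_i\ge1$. Let $t_0=0\in\mathbb T$. Given $t_{i-1}$, choose $s_i\in S$ with $|s_i|\ge2^i$ and $|s_i|\ge 2^i n_{j}|s_{j}|$ for all $j<i$, and choose $t_i$ with $s_it_i=c_i$ and $\|t_i-t_{i-1}\|\le\frac1{2|s_i|}$. Then $\|s_{j}t_i-s_{j}t_{i-1}\|\le 2^{-i-1}/n_{j}$ for $j<i$. So $t_i$ converges to some $t$, and $\|s_{j}t-c_{j}\|\le\sum_{i>j}2^{-i-1}/n_{j}\le1/n_{j}$. Hence $\{st:s\in S\}$ is dense in $\mathbb T$. The homomorphism $\mathbb Z\to\mathbb T$, $1\mapsto t$, is injective, since otherwise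 its image would be finite. So $S$ is dense in a precompact Hausdorff topology. What made it work is that a large coefficient lets a tiny motion of the homomorphism reach any target.

## 4. Two primes: cardinality alone fails, and the criterion that replaces it

If $S$ is dense in a Hausdorff group $G$, then $nS$ is dense in $nG$, so
$$|nS|\ge\ell(|nG|)\quad\text{for all }n\ge1 .\tag{4.1}$$
A sensible first guess is that (4.1) is also sufficient. It is not. Let $V_2=\mathbb F_2^{(\omega)}$, $V_3=\mathbb F_3^{(\omega)}$, $G=V_2\oplus V_3$ and $S=V_2\cup V_3$. If $\gcd(n,6)=1$, then $nS=S$ is infinite and $\ell(|nG|)=\ell(\omega)=\omega$. If $2\mid n$ and $3\nmid n$, then $nS=V_3=nG$; if $3\mid n$ and $2\nmid n$, then $nS=V_2=nG$; if $6\mid n$, both are $\{0\}$. So (4.1) holds. But $V_2=G[2]$ and $V_3=G[3]$ are closed in *every* Hausdorff group topology, so $S$ is closed and different from $G$; it is never dense. The failure comes from a *finite union*: one piece is poor in the $3$-direction, the other in the $2$-direction. A correct criterion must say that $S$ is not a finite union of poor pieces, that is,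 $S$ avoids an *ideal*.

**Definition.** An infinite group $G$ is *irreducible* if for all $n\ge1$: $nG$ finite implies $nG=0$.

$\mathbb Z$ and $V_2\oplus V_3$ are irreducible. $\mathbb F_2^{(\omega)}\oplus\mathbb Z(3)$ is not, since $2G\cong\mathbb Z(3)$.

**Definition.** Let $G$ be irreducible. An *admissible sequence* is $\mathbf n=(n_0,\dots,n_r)$, $r\ge0$, with $n_i\ge2$ for $i<r$ and $n_r\ge2$ or $n_r=0$, such that with $N_0=1$ and $N_{i+1}=n_iN_i$ the group $N_rG$ is infinite and $N_{r+1}G=0$. Put $b_i=\ell(|N_iG|)$ for $i\le r$; these cardinals are infinite. A set $X\subseteq G$ is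

- *small of type $(i,p)$*, where $n_i\ge2$ and $p$ is a prime divisor of $n_i$, if the image of $\frac{N_{i+1}}pX$ in $G/N_{i+1}G$ has size $<b_i$;
- *small of type $(r,q)$*, only if $n_r=0$, where $q\ge1$, if $|qX|<b_r$.

$\mathcal I_{\mathbf n}$ is the ideal generated by all small sets. As subsets of small sets are small, it consists of the finite unions of small sets.

**Theorem B.** Let $G$ be irreducible and $\mathcal S$ a nonempty countable family of subsets of $G$. The following are equivalent:

(a) all $S\in\mathcal S$ are dense in one Hausdorff group topology;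

(b) there is an admissible $\mathbf n$ with $S\notin\mathcal I_{\mathbf n}$ for all $S\in\mathcal S$;

(c) all $S\in\mathcal S$ are dense in one precompact Hausdorff group topology.

*Examples.* (1) For an infinite $\mathbb F_p$-space $V$ the sequence $(p)$ is admissible. Small of type $(0,p)$ means $|X|<\ell(|V|)$, so $S\notin\mathcal I_{(p)}$ is the condition of Section 3.

(2) For $G=V_2\oplus V_3$ as above and $\mathbf n=(6)$: type $(0,2)$ says $|3X|<\omega$ and type $(0,3)$ says $|2X|<\omega$. So $V_3$ is small of type $(0,2)$, $V_2$ is small of type $(0,3)$, and $V_2\cup V_3\in\mathcal I_{(6)}$.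

(3) Sequences of length greater than one are needed when layers have different sizes. Let $G=V_2\oplus V_3$ with $|V_2|=\kappa>2^{2^\omega}$ and $|V_3|=\omega$. For $\mathbf n=(6)$, $b_0=\ell(\kappa)>\omega$, and all of $G$ is small of type $(0,3)$ because $2G=V_3$ is countable. So $(6)$ is useless. For $\mathbf n=(2,3)$ we have $N_1G=V_3$, $b_0=\ell(\kappa)$, $b_1=\omega$. Type $(0,2)$ says that the projection of $X$ to $V_2\cong G/2G$ has size $<\ell(\kappa)$; type $(1,3)$ says that the projection to $V_3$ is finite. Each layer has its own cardinal. For instance $G\notin\mathcal I_{(2,3)}$: if $G=X_0\cup X_1$, where the projection of $X_0$ to $V_2$ has size $<\ell(\kappa)\le\kappa$ and that of $X_1$ to $V_3$ is finite, a point with both coordinates outside these projections is not covered. (Finite unions of sets of one type are of that type.)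

## 5. Covering a group by few cosets

The implication (a)⇒(b) must rule out finite unions of small sets, and for this we need a statement about coverings by cosets of finitely many subgroups. Infinite index is essential: $\mathbb F_2^2$ is the union of its three subgroups of index $2$, one coset of each.

**Lemma 1.** Let $Y_1,\dots,Y_k\le G$ have infinite indices $\lambda_j=|G:Y_j|$, and let $\mathcal F_j$ be a family of fewer than $\lambda_j$ cosets of $Y_j$. Then $\bigcup_j\bigcup\mathcal F_j\neq G$.

**Step 1: all $\lambda_j$ equal to one $\lambda$.** We use induction on $k$; for $k=0$ the union is empty and $G$ is not. Suppose $G$ is covered. Some coset $g+Y_k$ is not in $\mathcal F_k$, hence is disjoint from the members of $\mathcal F_k$ and is covered by $\bigcup_{j<k}\mathcal F_j$. For each $c+Y_k\in\mathcal F_k$, translation by $c-g$ carries $g+Y_k$ to $c+Y_k$, so $c+Y_k$ is covered by the $(c-g)$-translates of members of the $\mathcal F_j$, $j<k$. Hence $G$ is covered by families $\mathcal F'_j$ of cosets of $Y_j$, $j<k$, with $|\mathcal F_j'|\le|\mathcal F_j|(1+|\mathcal F_k|)<\lambda$. This contradicts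 the induction hypothesis.

**Step 2: general indices.** Again by induction on $k$, with $k=0$ trivial. Let $\lambda=\min_j\lambda_j$ and $M=\{j:\lambda_j=\lambda\}$. By Step 1 there is $x\notin\bigcup_{j\in M}\bigcup\mathcal F_j$. Put $Y=\bigcap_{j\in M}Y_j$. Then $\lambda\le|G:Y|\le\lambda^{|M|}=\lambda$. The coset $x+Y$ misses all members of $\mathcal F_j$, $j\in M$: if $x+y\in c+Y_j$ with $y\in Y\subseteq Y_j$, then $x\in c+Y_j$. If $M=\{1,\dots,k\}$, then $x$ is uncovered and we are done. Otherwise suppose $G$ is covered. Then $x+Y$ is covered by its intersections with members of $\mathcal F_j$, $j\notin M$. A nonempty such intersection is a coset of $Y\cap Y_j$, and there are fewer than $\lambda_j$ of them for each $j$. Moreover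
$$\lambda<\lambda_j\le|G:Y\cap Y_j|=\lambda\cdot|Y:Y\cap Y_j|,$$
so $|Y:Y\cap Y_j|\ge\lambda_j$. Translating by $-x$, we obtain a covering of $Y$ that contradicts the induction hypothesis for the group $Y$ and the fewer than $k$ subgroups $Y\cap Y_j$, $j\notin M$. $\square$

## 6. What density forces in an arbitrary Hausdorff group

Pospíšil's theorem bounds one image of one dense set. We need a version for a dense set cut into finitely many pieces, each viewed through its own homomorphism.

**Proposition 2.** Let $S$ be dense in the Hausdorff group $(G,\mathscr T)$, and let $f_j:G\to L_j$ $(1\le j\le k)$ be continuous homomorphisms with dense image into infinite Hausdorff abelian topological groups. If $S=S_1\cup\dots\cup S_k$, then $|f_j(S_j)|\ge\ell(|L_j|)$ for some $j$.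

Suppose that $|f_j(S_j)|<\mu_j:=\ell(|L_j|)$ for all $j$.

**Step 1: if $S_j$ is not nowhere dense, there is an open subgroup $H_j$ with $|\overline{f_j(H_j)}|<|L_j|$.** The closure of $S_j$ has an interior point $x$, so there is an open symmetric $U\ni0$ with $x+U\subseteq\overline{S_j}$. Then $P=(S_j-x)\cap U$ is dense in $U$.

If $f_j(S_j)$ is infinite, let $H_j=\langle U\rangle$. The closure of $\langle P\rangle$ is a closed subgroup containing $U$, so it contains $H_j$, and $\langle P\rangle$ is dense in $H_j$. Its image $f_j(\langle P\rangle)$ has size at most $|f_j(S_j)|$ and is dense in $\overline{f_j(H_j)}$. By Pospíšil's theorem and (2.1), $|\overline{f_j(H_j)}|\le2^{2^{|f_j(S_j)|}}<|L_j|$.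

If $f_j(S_j)$ is finite, then $f_j(P)$ is finite, hence closed, and $f_j(U)$ lies in its closure, so $f_j(U)$ is finite. Some neighborhood of $0$ in $L_j$ meets $f_j(U)$ only in $0$. So $f_j(U')=\{0\}$ for some open $U'$ with $0\in U'\subseteq U$. Let $H_j=\langle U'\rangle$; then $\overline{f_j(H_j)}=\{0\}$.

**Step 2: discard the nowhere dense pieces.** Let $J=\{j:S_j\text{ is not nowhere dense}\}$. A finite union of nowhere dense sets is nowhere dense, so $J\ne\emptyset$. The complement of the closure of $\bigcup_{j\in J}S_j$ is open and contained in the closure of $\bigcup_{j\notin J}S_j$, which has empty interior; so it is empty. Thus $\bigcup_{j\in J}S_j$ is dense. Let $H=\bigcap_{j\in J}H_j$, an open subgroup. Every coset of $H$ is open and meets the dense set, so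
$$G=\bigcup_{j\in J}(S_j+H).$$

**Step 3: count cosets.** For $j\in J$ let $C_j=\overline{f_j(H)}$, a closed subgroup of $L_j$ with $|C_j|<|L_j|$, and let $Y_j=f_j^{-1}(C_j)\supseteq H$. The group $L_j/C_j$ is Hausdorff and has size $|L_j|$, since $|L_j|=|C_j|\cdot|L_j/C_j|$. The image of $f_j(G)$ in it is dense and algebraically isomorphic to $G/Y_j$. By Pospíšil's theorem $|L_j|\le2^{2^{|G:Y_j|}}$, that is, $|G:Y_j|\ge\mu_j\ge\omega$. On the other hand $G=\bigcup_{j\in J}(S_j+Y_j)$. Since $\ker f_j\subseteq Y_j$, the coset $s+Y_j$ depends only on $f_j(s)$, so $S_j+Y_j$ consists of at most $|f_j(S_j)|<\mu_j\le|G:Y_j|$ cosets of $Y_j$. This contradicts Lemma 1. $\square$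

## 7. Proof of (a)⇒(b): reading an admissible sequence off the topology

Let $\mathscr T$ be as in (a); closures are taken in $\mathscr T$.

**Step 1: construct $\mathbf n$.** We descend through closed subgroups of strictly decreasing size. Put $D_0=G$. Given an infinite closed subgroup $D_i=\overline{N_iG}$, let $n_i$ be the least integer $n\ge1$ with $|\overline{nD_i}|<|D_i|$ if one exists, and $n_i=0$ otherwise. Put $N_{i+1}=n_iN_i$ and $D_{i+1}=\overline{n_iD_i}$. Since $N_{i+1}G\subseteq n_i\overline{N_iG}\subseteq\overline{N_{i+1}G}$, we have $D_{i+1}=\overline{N_{i+1}G}$. Clearly $n_i\neq1$. Also $|D_{i+1}|<|D_i|$; if $n_i=0$ this holds because $D_{i+1}=0$. Cardinals do not decrease forever, so there is a first $r$ with $D_{r+1}$ finite. For $i<r$ the group $D_{i+1}$ is infinite, so $n_i\ge2$.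

The group $N_rG$ is infinite: a finite $N_rG$ would be closed, and $D_r$ would be finite. The group $N_{r+1}G\subseteq D_{r+1}$ is finite, so $N_{r+1}G=0$, by irreducibility if $N_{r+1}\ge1$ and trivially if $N_{r+1}=0$. So $\mathbf n=(n_0,\dots,n_r)$ is admissible. Moreover $b_i=\ell(|N_iG|)\le\ell(|D_i|)$.

**Step 2: a homomorphism for each type $(i,p)$.** Let $n_i\ge2$, $p\mid n_i$ prime. Put
$$L_{i,p}=\overline{\tfrac{n_i}pD_i}\,/D_{i+1},\qquad f_{i,p}(g)=\tfrac{N_{i+1}}pg+D_{i+1}.$$
As $\frac{N_{i+1}}pg=\frac{n_i}pN_ig$, this is a continuous homomorphism $G\to L_{i,p}$. Its image is dense because $\frac{n_i}pN_iG$ is dense in $\overline{\frac{n_i}pD_i}$. By minimality of $n_i$, $|\overline{\frac{n_i}pD_i}|=|D_i|>|D_{i+1}|$, so $|L_{i,p}|=|D_i|$ is infinite. $L_{i,p}$ is Hausdorff since $D_{i+1}$ is closed. Since $N_{i+1}G\subseteq D_{i+1}$, a set $X$ small of type $(i,p)$ satisfies $|f_{i,p}(X)|<b_i\le\ell(|L_{i,p}|)$.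

**Step 3: a homomorphism for each type $(r,q)$.** Let $n_r=0$, $q\ge1$, and let $f_q:G\to\overline{qD_r}$, $g\mapsto qN_rg$. It is continuous with dense image, and $|\overline{qD_r}|=|D_r|$ because $n_r=0$. If $|qX|<b_r$, then $|f_q(X)|\le|qX|<b_r\le\ell(|\overline{qD_r}|)$.

**Step 4: conclusion.** If some $S\in\mathcal S$ were a finite union of small sets, those pieces and their homomorphisms from Steps 2 and 3 would contradict Proposition 2. So $S\notin\mathcal I_{\mathbf n}$ for all $S\in\mathcal S$. $\square$

## 8. What (b)⇒(c) asks for: homomorphisms with prescribed values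

Fix $\mathbf n$ as in (b) and write $\mathcal S=\{S_l:l\in I\}$ with $I$ nonempty and countable. We now copy the vector space construction of Section 3, one layer at a time.

**Step 1: a quotient $E_i$ for each layer.** We want quotients of $G$ in which type $(i,p)$ smallness is easy to read and which together separate points. If $n_i\ge2$, let
$$e_i=\prod_{p\mid n_i}p^{v_p(N_{i+1})}\ge2,\quad m_i=\frac{N_{i+1}}{e_i},\quad W_i=\{g:m_ig\in N_{i+1}G\},\quad E_i=G/W_i ,$$
where $v_p$ is the $p$-adic valuation. Then $m_i$ is coprime to $n_i$, the primes dividing $e_i$ are those dividing $n_i$, and $e_iE_i=0$ because $m_ie_ig=N_{i+1}g$. If $n_r=0$, let $e_r=0$, $W_r=0$, $E_r=G$. Let $\rho_i:G\to E_i$ be the quotient map and $B_i=\rho_i(N_iG)$. Then $|B_i|\le|N_iG|\le2^{2^{b_i}}$.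

In Example (3) with $\mathbf n=(2,3)$: $e_0=2$, $m_0=1$, $W_0=2G=V_3$, $E_0\cong V_2$; and $N_2=6$, $e_1=3$, $m_1=2$, $W_1=\{g:2g=0\}=V_2$, $E_1\cong V_3$.

For $n_i\ge2$ and a prime $p\mid e_i$,
$$X\text{ is small of type }(i,p)\iff|\tfrac{e_i}p\rho_i(X)|<b_i, \tag{8.1}$$
because $\frac{e_i}p(x-x')\in W_i$ iff $\frac{N_{i+1}}p(x-x')\in N_{i+1}G$. Next,
$$\text{if }0\ne g\in G,\text{ then }0\ne\rho_i(g)\in B_i\text{ for some }i. \tag{8.2}$$
To see this, let $i\le r$ be maximal with $g\in N_iG$; then $\rho_i(g)\in B_i$. If $n_i\ge2$ and $g\in W_i$, then $m_ig\in N_{i+1}G$ and $n_ig\in n_iN_iG=N_{i+1}G$, so $g\in N_{i+1}G$ by coprimality. This contradicts maximality if $i<r$, and contradicts $N_{r+1}G=0\ne g$ if $i=r$. If $n_i=0$, then $i=r$ and $\rho_r(g)=g\neq0$.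

**Step 2: the maps $\psi_i$ and the groups $\mathcal D_i$.** Let $\Lambda_i=\{0,1\}^{b_i}$, so $|\Lambda_i|=2^{b_i}$ and $|B_i|\le2^{|\Lambda_i|}$. By the embedding fact $B_i$ embeds in $\mathbb T^{\Lambda_i}$, and by divisibility the embedding extends to a homomorphism $\psi_i:E_i\to\mathbb T^{\Lambda_i}$, *injective on $B_i$*. Fix it. (One cannot ask for injectivity on $E_i$. For $G=\mathbb Z(4)^{(\omega)}\oplus\mathbb Z(2)^{(\kappa)}$ with $\kappa>2^{2^\omega}$ and $\mathbf n=(2,2)$ we get $E_1=G$ and $b_1=\ell(|2G|)=\omega$, and $|\mathbb T^{\Lambda_1}|=2^{2^\omega}<\kappa$.) Let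
$$\mathcal D_i=\{u\in\mathbb T^{\Lambda_i\times\omega}:\lim_{j\to\infty}u(x,j)=0\text{ for all }x\in\Lambda_i\}.$$
This is a group, closed under uniform limits. It is divisible: to divide $u$ by $n$, divide the representatives of its values in $(-\frac12,\frac12]$ by $n$.

**Step 3: the requests.** Let $\mathcal C_i$ be the set of pairs $(f,k)$, $k\ge1$, with $f:\Lambda_i\times k\to\mathbb T[e_i]$ (with values in $\mathbb Q/\mathbb Z$ if $e_i=0$) locally constant in the first variable. The cube $\Lambda_i$ has $b_i$ clopen sets, and such an $f$ is given by finitely many clopen sets and values from a countable set. Since $e_i\neq1$, nonconstant $f$ exist for each proper nonempty clopen set, so $|\mathcal C_i|=b_i$.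

**Goal.** *Homomorphisms $h_i:E_i\to\mathcal D_i$ $(i\le r)$ such that for every $l\in I$, all $(f_i,k_i)\in\mathcal C_i$ $(i\le r)$ and all $n\ge1$ there is $s\in S_l$ with, for all $i\le r$, $x\in\Lambda_i$, $j<k_i$,*
$$h_i(\rho_i(s))(x,j)=f_i(x,j)-\psi_i(\rho_i(s))(x)\ \text{ up to an error }\ \begin{cases}0&(e_i\ge2)\\ \le1/n&(e_i=0).\end{cases}\tag{8.3}$$

**Step 4: the Goal implies (c).** Put $\varphi_i(y)(x,j)=h_i(y)(x,j)+\psi_i(y)(x)$. This is a homomorphism in $y\in E_i$, with values in $\mathbb T[e_i]$ because $e_iE_i=0$. If $y\in B_i$ and $\varphi_i(y)=0$, then letting $j\to\infty$ gives $\psi_i(y)=0$, so $y=0$. By (8.2),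
$$\varphi=(\varphi_i\circ\rho_i)_{i\le r}:G\to K:=\prod_{i\le r}\mathbb T[e_i]^{\Lambda_i\times\omega}$$
is injective, and $K$ is a compact Hausdorff group. Each $\varphi(S_l)$ is dense in $K$. Given finite sets $F_i\subseteq\Lambda_i\times\omega$ and targets on them (rational ones if $e_i=0$, which suffices), choose $k_i\ge1$ with $F_i\subseteq\Lambda_i\times k_i$ and $(f_i,k_i)\in\mathcal C_i$ with the prescribed values on $F_i$; finitely many points of $\Lambda_i$ are separated by a clopen partition. For $s\in S_l$ as in the Goal, $\varphi_i(\rho_i(s))=f_i$ on $\Lambda_i\times k_i$, exactly if $e_i\ge2$ and up to $1/n$ if $e_i=0$. As $n$ is arbitrary, density follows. So the topology induced by $\varphi$ proves (c).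

It remains to achieve the Goal. This is done in Sections 9 to 12.

## 9. Why one long recursion breaks, and the order of decisions that repairs it

**The direct attempt.** List all requests $\bigl(l,n,(f_i,k_i)_{i\le r}\bigr)$ and serve them one by one: at each step pick $s\in S_l$ such that every coordinate $\rho_i(s)$ is new over the group $A_i$ generated by the earlier $\rho_i$-coordinates, and define $h_i(\rho_i(s))$ by (8.3). For $e_i\ge2$, "new" means $\frac{e_i}p\rho_i(s)\notin A_i$ for $p\mid e_i$, and the set $V$ of points violating this satisfies $|\frac{e_i}p\rho_i(V)|\le|A_i|$. It is small as long as $|A_i|<b_i$. So this works if, for instance, all $b_i$ are equal and all $e_i\ge2$. It stops working in three situations.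

*Different $b_i$.* In Example (3) there are at least $\ell(\kappa)>\omega$ requests in coordinate $0$, but the $V_3$-coordinates all lie in a countable group. Uncountably many points cannot each have a new $V_3$-coordinate, and on the old ones $h_1$ is already fixed. The way out is that coordinate $1$ has only countably many requests. Treat them first. To serve $(f_1,k_1)$ when $A_1$ is finite, suppose $b_0=\ell(\kappa)$ is regular. The set $S\setminus\rho_1^{-1}(A_1)$ is not in $\mathcal I_{\mathbf n}$. It is the union of countably many fibers of $\rho_1$. If every fiber were small of type $(0,2)$, then so would be the union, since $b_0$ is regular and uncountable. So some fiber over a $y\notin A_1$ is still not small in the direction of $V_2$. Serve $(f_1,k_1)$ by setting $h_1(y)$, and serve all later requests with this $(f_1,k_1)$ *inside this fiber*.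

*Singular $b_0$.* The last argument used that the ideal is closed under many unions, and for singular $b_0$ it is closed only under unions of fewer than $\mathrm{cf}(b_0)$ sets. The way out is to split $\mathcal C_0$ into $\mathrm{cf}(b_0)$ pieces of sizes at most regular cardinals $\theta<b_0$, to decide first in which piece the request lies, and then to use only that sets outside $\mathcal I_{\mathbf n}$ are outside the smaller ideal in which $b_0$ is replaced by $\theta$; this one is $\theta$-complete in the direction $0$.

*$e_r=0$ and $b_r=\omega$.* Here $A_r$ is finitely generated but may be infinite, as for $\mathbb Z$. The cure is the perturbation from Section 3; see Lemma 3.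

So a request must be revealed gradually, the smallest cardinals first. We organize this as a tree of partially revealed requests.

**Ideals at level $\theta$.** For an infinite cardinal $\theta$ and $e_i\ge2$, let $J_i^\theta$ be the ideal of finite unions of sets $X\subseteq G$ with $|\frac{e_i}p\rho_i(X)|<\theta$ for some prime $p\mid e_i$. If $e_r=0$, let
$$J_r^{\theta,n}=\{X:|n!X|<\theta\}\ (n\ge1),\qquad J_r^\theta=\bigcup_{n\ge1}J_r^{\theta,n}.$$
The union is increasing, since $|(n+1)!X|\le|n!X|$. The ideals $J_i^\theta$ $(e_i\ge2)$ and $J_r^{\theta,n}$ are $\mathrm{cf}(\theta)$-complete; for $J_i^\theta$, write each member as $\bigcup_{p\mid e_i}X^p$ with $|\frac{e_i}p\rho_i(X^p)|<\theta$ and take unions separately for each $p$. By (8.1), and since $|qX|<b_r$ implies $|q!X|<b_r$, the ideal $\mathcal I_{\mathbf n}$ is generated by $J_0^{b_0},\dots,J_r^{b_r}$.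

**Splitting singular cardinals.** If $b_i$ is regular, put $\theta_{i,0}=b_i$, $\mathcal C_{i,0}=\mathcal C_i$, and regard $\xi_i=0$ as known from the start. If $b_i$ is singular, put $\kappa_i=\mathrm{cf}(b_i)$ and choose strictly increasing regular cardinals $\theta_{i,\xi}$ $(\xi<\kappa_i)$, cofinal in $b_i$, with $\kappa_i<\theta_{i,\xi}<b_i$: since $b_i$ is a limit cardinal, the successors of a strictly increasing cofinal sequence of cardinals $\ge\kappa_i$ will do. Fix an enumeration $\mathcal C_i=\{c_{i,\alpha}:\alpha<b_i\}$ and put $\mathcal C_{i,\xi}=\{c_{i,\alpha}:\alpha<\theta_{i,\xi}\}$. In both cases $\mathcal C_i=\bigcup_\xi\mathcal C_{i,\xi}$, $\mathcal C_{i,\xi}\ne\emptyset$ and $|\mathcal C_{i,\xi}|\le\theta_{i,\xi}$.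

**Definition.** A *state* $\mathfrak s$ is a partial assignment of the following tokens; a token that is available and not yet assigned is *pending*, with the indicated cardinal.

- $n\in\{1,2,\dots\}$, only if $e_r=0$; available from the start; cardinal $\omega$.
- $\xi_i<\kappa_i$, only if $b_i$ is singular; available from the start; cardinal $\kappa_i$.
- $(f_i,k_i)\in\mathcal C_{i,\xi_i}$, for each $i\le r$; available once $\xi_i$ is known; cardinal $\theta_{i,\xi_i}$. Once it is assigned, $i$ is *settled*.

Let $\mu(\mathfrak s)$ be the least pending cardinal. The state is *terminal* if nothing is pending; then all tokens are assigned. For $i$ unsettled let $J_i[\mathfrak s]=J_i^\theta$ with $\theta=\theta_{i,\xi_i}$ if $\xi_i$ is known and $\theta=b_i$ otherwise, except that if $i=r$, $e_r=0$ and $n$ is assigned, $J_r[\mathfrak s]=J_r^{\theta,n}$ with that $\theta$. Let $\mathcal I(\mathfrak s)$ be the ideal generated by the $J_i[\mathfrak s]$, $i$ unsettled; if all $i$ are settled, $\mathcal I(\mathfrak s)=\{\emptyset\}$. For the empty state, $\mathcal I(\emptyset)=\mathcal I_{\mathbf n}$.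

**Step 1: completeness.** We show that
$$\mathcal I(\mathfrak s)\text{ is }\mu(\mathfrak s)\text{-complete for nonterminal }\mathfrak s. \tag{9.1}$$
This is trivial if $\mu(\mathfrak s)=\omega$. Otherwise $n$ is assigned, if relevant. For $i$ unsettled, $J_i[\mathfrak s]$ is $\theta_{i,\xi_i}$-complete if $\xi_i$ is known (that cardinal is regular), and then $(f_i,k_i)$ is pending with cardinal $\theta_{i,\xi_i}\ge\mu(\mathfrak s)$. If $\xi_i$ is not known, $J_i[\mathfrak s]$ is $\kappa_i$-complete, and $\xi_i$ is pending with cardinal $\kappa_i\ge\mu(\mathfrak s)$. Finally, an ideal generated by finitely many $\mu$-complete ideals is $\mu$-complete: split each member into parts from these ideals and take unions of the parts separately.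

**Step 2: children and nodes.** The *children* of a nonterminal state $\mathfrak s$ with $\mu(\mathfrak s)=\mu$ are obtained by assigning, in all possible ways, all tokens pending with cardinal exactly $\mu$. These are finitely many tokens with at least one and at most $\mu$ values each, so there are at least one and at most $\mu$ children. All cardinals pending at a child are $>\mu$: the remaining old ones are, and a newly available token has $\theta_{i,\xi_i}>\kappa_i=\mu$. If $\mathfrak s'$ is a child of $\mathfrak s$, then $\mathcal I(\mathfrak s')\subseteq\mathcal I(\mathfrak s)$, because assigning $\xi_i$ lowers $\theta$, assigning $n$ replaces $J_r^\theta$ by a part of it, and settling $i$ removes $J_i[\mathfrak s]$.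

*Nodes* are pairs $\nu=(l,\mathfrak s_\nu)$, $l\in I$, where $\mathfrak s_\nu$ is obtained from $\emptyset$ by passing to children finitely often. The *roots* are $(l,\emptyset)$. The children of $(l,\mathfrak s)$ are the $(l,\mathfrak s')$ with $\mathfrak s'$ a child of $\mathfrak s$. The parent of a non-root node is unique: remove the assigned tokens of largest cardinal. A child of $\pi$ is *created at stage* $\mu(\mathfrak s_\pi)$; along a branch the creation stages strictly increase. Two consequences will be used often:

$$\text{a non-root node }\pi\text{ has }\mu(\mathfrak s_\pi)>\omega\text{ if it is nonterminal;}\tag{9.2}$$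
$$\text{if }e_r=0,\text{ then }\mu(\emptyset)=\omega\text{ and }n\text{ is assigned at every non-root node.}\tag{9.3}$$

**Step 3: few nodes come early.** Let $C$ be the set of cardinals $\mu(\mathfrak s_\pi)$, $\pi$ a nonterminal node. It is a set of regular cardinals contained in $\{\omega\}\cup\{\kappa_i\}\cup\{\theta_{i,\xi}\}$, and $\min C=\mu(\emptyset)$ is the stage at which the children of all roots are created. We claim that at each stage $\mu\in C$
$$\text{at most }\mu\text{ nodes are created, and fewer than }\mu\text{ non-root nodes are created at stages}<\mu. \tag{9.4}$$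

First, *$\sup(C\cap\mu)<\mu$ for $\mu\in C$ with $C\cap\mu\ne\emptyset$.* Otherwise $C\cap\mu$ is cofinal in $\mu$. There are finitely many $i$, so for some $i$ with $b_i$ singular the $\theta_{i,\xi}$ below $\mu$ are cofinal in $\mu$, and $\mu=\sup_{\xi<\eta}\theta_{i,\xi}$ for a limit ordinal $\eta\le\kappa_i$. Then $\mathrm{cf}(\mu)\le\kappa_i<\theta_{i,0}<\mu$, contradicting the regularity of $\mu$.

Now use induction on $\mu$. At stage $\min C$ at most $|I|\cdot\min C\le\min C$ nodes are created, since $I$ is countable, and no non-root node is created earlier. For $\mu>\min C$ put $\sigma=\sup(C\cap\mu)<\mu$. There are at most $\sigma$ infinite cardinals $\le\sigma$, so the number of non-root nodes created earlier is at most $\sum_{\nu\in C\cap\mu}\nu\le|C\cap\mu|\cdot\sigma=\sigma<\mu$. The parents of the nodes created at stage $\mu$ are among these, and each has at most $\mu$ children.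

Well-order the non-root nodes: first by stage, and inside stage $\mu$ in order type $\le\mu$. Parents precede children, and by (9.4):
$$\text{if a node is created at stage }\mu,\text{ fewer than }\mu\text{ non-root nodes precede it.}\tag{9.5}$$

## 10. Moving a homomorphism on a finitely generated group

This lemma replaces independence when $e_r=0$ and $b_r=\omega$. It is the integer argument of Section 3 for finitely generated groups.

**Lemma 3.** Let $e_r=0$, let $A\le E:=E_r$ be finitely generated, $Q\subseteq A$ finite, $\varepsilon>0$, $n\ge1$, $M=n!$. There is a finite $B\subseteq E$ such that whenever $a\in E$ and $Ma\notin B$, then for every homomorphism $h:A\to\mathcal D_r$, every $k\ge1$ and every $u:\Lambda_r\times k\to\mathbb T$ there is a homomorphism $h':A+\langle a\rangle\to\mathcal D_r$ with $\|h'(q)(x,j)-h(q)(x,j)\|\le\varepsilon$ for all $q\in Q$ and all $(x,j)$, and $\|h'(a)(x,j)-u(x,j)\|\le1/n$ for $j<k$.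

**Step 1: the set $B$.** Write $A=F\oplus\bigoplus_{i=1}^d\langle g_i\rangle$ with $F$ finite and the $g_i$ of infinite order; "coefficients" are those at the $g_i$. Let $c$ bound the absolute values of the coefficients of elements of $Q$, let $C\ge1+c/\varepsilon$, and
$$B=\{\tfrac Mjb:1\le j\le n,\ b\in A\text{ with all coefficients of absolute value}\le C\}.$$
Each such $j$ divides $M$, and $B$ is finite because $F$ is finite. Let $Ma\notin B$ and let $j_0$ be the order of $a$ modulo $A$.

**Step 2: $j_0=\infty$.** Then $A+\langle a\rangle=A\oplus\langle a\rangle$. Put $h'=h$ on $A$, $h'(a)=u$ for $j<k$ and $0$ for $j\ge k$.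

**Step 3: $n<j_0<\infty$.** Let $b=j_0a\in A$. An extension of $h$ to $A+\langle a\rangle$ amounts to an element $h'(a)\in\mathcal D_r$ with $j_0h'(a)=h(b)$. For $j<k$ let $h'(a)(x,j)$ be a solution $t$ of $j_0t=h(b)(x,j)$ nearest to $u(x,j)$. The solutions have spacing $1/j_0$, so it is within $\frac1{2j_0}<\frac1n$. For $j\ge k$ let $h'(a)(x,j)$ be the solution of norm $\|h(b)(x,j)\|/j_0$ obtained by dividing a representative in $(-\frac12,\frac12]$. These values tend to $0$ as $j\to\infty$, so $h'(a)\in\mathcal D_r$.

**Step 4: $j_0\le n$.** Let $b=j_0a\in A$. As $\frac M{j_0}b=Ma\notin B$, some coefficient $c_i$ of $b$ has $|c_i|>C$. For $j<k$ let $\delta(x,j)\in(-\frac12,\frac12]$ represent $j_0u(x,j)-h(b)(x,j)$. Define $h'$ on $A$ by changing $h(g_i)(x,j)$ to $h(g_i)(x,j)+\delta(x,j)/c_i$ for $j<k$, leaving everything else on the chosen summands unchanged. Then $h'(b)=h(b)+\delta=j_0u$ for $j<k$. On an element of $Q$ the change is at most $c\cdot\frac1{2C}\le\varepsilon$. Put $h'(a)=u$ for $j<k$, and for $j\ge k$ take the small $j_0$-th roots of $h'(b)(x,j)$ as in Step 3. Then $j_0h'(a)=h'(b)$, so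 $h'$ is a homomorphism on $A+\langle a\rangle$, with error $0$ at $a$. $\square$

Steps 2 and 3 keep $h'=h$ on $A$ and do not use that $A$ is finitely generated.

## 11. The recursion: shrinking sets and choosing points

For roots put $X_{(l,\emptyset)}=S_l\notin\mathcal I_{\mathbf n}=\mathcal I(\emptyset)$. Along the well-order, for every non-root node $\nu$ with parent $\pi$ we choose a set $X_\nu\subseteq X_\pi$ with $X_\nu\notin\mathcal I(\mathfrak s_\nu)$, a point $s_\nu\in X_\nu$, and for each $i$ settled at $\nu$ an integer $m_{\nu,i}\ge0$, such that the following holds.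

- **(H)** If $m=m_{\nu,i}\ge1$: $m\rho_i$ is constant on $X_\nu$, and $\{x\in X_\nu:\frac mp\rho_i(x)=y\}\in\mathcal I(\mathfrak s_\nu)$ for all primes $p\mid m$ and all $y\in E_i$. If $m_{\nu,i}=0$: $\{x\in X_\nu:q\rho_i(x)=y\}\in\mathcal I(\mathfrak s_\nu)$ for all $q\ge1$ and $y\in E_i$.

The meaning: for a settled $i$, a typical difference $\rho_i(x)-\rho_i(x')$ of points of $X_\nu$ has order exactly $m$ (infinite order if $m=0$), even modulo any group that is not too large. In the example of Section 9 the integer is $m=1$: one stays in a fiber of $\rho_1$.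

**Step 1: homogenization.** *Every $Y\notin\mathcal I(\mathfrak s_\nu)$ contains an $X\notin\mathcal I(\mathfrak s_\nu)$ satisfying (H) for suitable integers.* Treat the settled $i$ one after another. If there are $m\ge1$ and $y$ with $\{x\in Y:m\rho_i(x)=y\}\notin\mathcal I(\mathfrak s_\nu)$, take the least such $m$ and a corresponding $y$, replace $Y$ by this set, and put $m_{\nu,i}=m$. For a prime $p\mid m$ the sets in (H) are in the ideal by minimality of $m$. Otherwise put $m_{\nu,i}=0$. Property (H) for a given $i$ passes to subsets, so later replacements do no harm.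

**Step 2: which points are good.** Let $\nu$ be created at stage $\mu=\mu(\mathfrak s_\pi)$. Let $A_i=A_i(\nu)$ be the subgroup of $E_i$ generated by all $\rho_i(s_{\nu'})$, where $\nu'$ is a non-root node preceding $\nu$ with $i$ settled at $\nu'$. By (9.5) it has fewer than $\mu$ generators. So $|A_i|<\mu$ if $\mu>\omega$, and also if $\mu=\omega$ and $e_i\ge2$, since then $A_i$ is finitely generated of bounded exponent, hence finite. Whenever $\mu=\omega$, $A_i$ is finitely generated. Let $Y$ be the set of $x\in X_\pi$ such that:

- **(G1)** for $i$ settled at $\pi$, $m=m_{\pi,i}$: $\frac mp(\rho_i(x)-\rho_i(s_\pi))\notin A_i$ for all primes $p\mid m$ if $m\ge1$; $q(\rho_i(x)-\rho_i(s_\pi))\notin A_i$ for all $q\ge1$ if $m=0$;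
- **(G2)** for $i$ settled at $\nu$ but not at $\pi$, with $e_i\ge2$: $\frac{e_i}p\rho_i(x)\notin A_i$ for all primes $p\mid e_i$;
- **(G3)** if $e_r=0$, $r$ is settled at $\nu$ but not at $\pi$, and $\mu>\omega$: $n!\,\rho_r(x)\notin A_r$, where $n$ is the token of $\pi$ (it is assigned, because nothing with cardinal $\omega$ is pending at $\pi$);
- **(G4)** if $e_r=0$, $r$ is settled at $\nu$ but not at $\pi$, and $\mu=\omega$: $(2n)!\,\rho_r(x)\notin B$, where $n$ is the token of $\nu$ and $B$ is the finite set from Lemma 3 for $A=A_r$, $Q$ the set of the listed generators of $A_r$, with $2n$ in place of $n$, and $\varepsilon=\varepsilon_\nu>0$ specified in Rule 4 of Section 12 in terms of the tokens of $\nu$ and of the nodes preceding it.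

**Step 3: almost all points are good, that is, $X_\pi\setminus Y\in\mathcal I(\mathfrak s_\pi)$.** The four items involve finitely many $i$ and $p$; consider the violators of each.

*(G1).* Nothing is settled at a root, so $\pi$ is not a root, and $\mu>\omega$ by (9.2). Hence $|A_i|<\mu$. The violators form the union, over $y\in A_i$ and over the finitely many $p\mid m$ (respectively the countably many $q\ge1$), of sets $\{x\in X_\pi:\frac mp\rho_i(x)=y+\frac mp\rho_i(s_\pi)\}$ (respectively with $q$ in place of $\frac mp$). These are fewer than $\mu$ sets, and each lies in $\mathcal I(\mathfrak s_\pi)$ by (H) for $\pi$. By (9.1) their union lies in $\mathcal I(\mathfrak s_\pi)$.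

*(G2).* The token $(f_i,k_i)$ is pending at $\pi$ with $\theta_{i,\xi_i}=\mu$. The set $V$ of violators for $p$ satisfies $|\frac{e_i}p\rho_i(V)|\le|A_i|<\mu$, so $V\in J_i^\mu=J_i[\mathfrak s_\pi]$.

*(G3).* The token $(f_r,k_r)$ is pending at $\pi$ with $\theta_{r,\xi_r}=\mu$, and $n$ is assigned at $\pi$. The set $V$ of violators satisfies $|n!V|\le|A_r|<\mu$, so $V\in J_r^{\mu,n}=J_r[\mathfrak s_\pi]$.

*(G4).* Since $\mu=\omega$, $\pi$ is a root by (9.2). The newly settled $r$ has $\theta_{r,\xi_r}=\omega$. If $b_r$ were singular we would have $\theta_{r,\xi_r}>\kappa_r\ge\omega$; so $b_r=\omega$. The set $V$ of violators satisfies $|(2n)!V|\le|B|<\omega$, so $V\in J_r^{\omega,2n}\subseteq J_r^{b_r}=J_r[\mathfrak s_\pi]$; at the root the token $n$ is not yet assigned.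

**Step 4: choose.** Since $X_\pi\notin\mathcal I(\mathfrak s_\pi)$, Step 3 gives $Y\notin\mathcal I(\mathfrak s_\pi)\supseteq\mathcal I(\mathfrak s_\nu)$. Let $X_\nu\subseteq Y$ be given by homogenization. It is nonempty, as it is not in $\mathcal I(\mathfrak s_\nu)$; choose any $s_\nu\in X_\nu$.

## 12. The homomorphisms $h_i$

Along the well-order we extend $h_i:A_i(\nu)\to\mathcal D_i$ to $A_i(\nu)+\langle\rho_i(s_\nu)\rangle$ whenever $i$ is settled at $\nu$, starting from the zero group and taking unions at limits, so that (8.3) holds for $s=s_\nu$, this $i$ and the tokens of $\nu$. The only exception is Rule 4, where the whole stage $\omega$ is treated at once. For $v\in\mathbb T^{\Lambda_i}$ let $v1_k\in\mathcal D_i$ have value $v(x)$ at $(x,j)$ for $j<k$ and $0$ for $j\ge k$. Fix $\nu$, created at stage $\mu$, with parent $\pi$, and write $A_i=A_i(\nu)$.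

**Rule 1: $i$ is settled at $\pi$.** The request in coordinate $i$ was already met at $s_\pi$; we transport it to $s_\nu$. The node $\pi$ is a non-root node preceding $\nu$, so $\rho_i(s_\pi)\in A_i$. Let $z=\rho_i(s_\nu)-\rho_i(s_\pi)$ and $m=m_{\pi,i}$. If $m\ge1$, then $mz=0$ by (H) for $\pi$, since $s_\nu,s_\pi\in X_\pi$, and by (G1) no $\frac mpz$ lies in $A_i$. So $z$ has order exactly $m$, both in $E_i$ and modulo $A_i$, and $A_i+\langle z\rangle=A_i\oplus\langle z\rangle$. If $m=0$, then $z$ has infinite order modulo $A_i$ by (G1). In both cases we may put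
$$h_i(z)=-\psi_i(z)1_{k_i},$$
because for $m\ge1$ we have $m\psi_i(z)=\psi_i(mz)=0$. The nodes $\nu$ and $\pi$ have the same $(f_i,k_i)$, and the same $n$ if $e_i=0$ by (9.3). For $j<k_i$,
$$h_i(\rho_i(s_\nu))(x,j)-\bigl(f_i(x,j)-\psi_i(\rho_i(s_\nu))(x)\bigr)=h_i(\rho_i(s_\pi))(x,j)-\bigl(f_i(x,j)-\psi_i(\rho_i(s_\pi))(x)\bigr),$$
so (8.3) passes from $s_\pi$ to $s_\nu$ with the same error.

**Rule 2: $i$ is newly settled, $e_i\ge2$.** By (G2) and $e_iE_i=0$, the element $a=\rho_i(s_\nu)$ has order exactly $e_i$, both in $E_i$ and modulo $A_i$. So $A_i+\langle a\rangle=A_i\oplus\langle a\rangle$. Put $h_i(a)(x,j)=f_i(x,j)-\psi_i(a)(x)$ for $j<k_i$ and $0$ for $j\ge k_i$. This is killed by $e_i$, because $f_i$ has values in $\mathbb T[e_i]$ and $e_i\psi_i(a)=0$. So the definition is legitimate, and (8.3) holds with error $0$.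

**Rule 3: $i=r$ is newly settled, $e_r=0$, $\mu>\omega$.** By (G3) the order of $a=\rho_r(s_\nu)$ modulo $A_r$ does not divide $n!$, so it is infinite or $>n$. Extend $h_r$ as in Steps 2 and 3 of the proof of Lemma 3, with $u(x,j)=f_r(x,j)-\psi_r(a)(x)$ and $k=k_r$. The error is $\le1/n$.

**Rule 4: $i=r$ is newly settled, $e_r=0$, $\mu=\omega$.** As seen under (G4), $b_r=\omega$. So $(f_r,k_r)$ and $n$ are pending at every root with cardinal $\omega$, and, by (9.2), every node created at stage $\omega$ is a child of a root and newly settles $r$. Enumerate these nodes in their order, which is of type $\omega$ because $n$ takes infinitely many values, as $\nu_1,\nu_2,\dots$, with $n$-tokens $n_t$. Let $a_t=\rho_r(s_{\nu_t})$, $A^t=\langle a_1,\dots,a_t\rangle$, and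
$$\varepsilon_{\nu_t}=\varepsilon_t:=\frac{2^{-t-1}}{\max_{t'\le t}n_{t'}} .$$
In (G4) for $\nu_t$ we have $A_r=A^{t-1}$ and $Q=\{a_1,\dots,a_{t-1}\}$, and the set $B$ does not depend on any homomorphism. By (G4) and Lemma 3, with $2n_t$ in place of $n$, with $u(x,j)=f_r(x,j)-\psi_r(a_t)(x)$ and $k=k_r$ (tokens of $\nu_t$), we get successively homomorphisms $h^t:A^t\to\mathcal D_r$, starting from $h^0=0$ on $A^0=0$, such that
$$\|h^t(a_{t'})(x,j)-h^{t-1}(a_{t'})(x,j)\|\le\varepsilon_t\ \text{ everywhere, for }t'<t,$$
and $h^t(a_t)$ is within $\frac1{2n_t}$ of $u$ for $j<k_r$. For fixed $g\in\bigcup_tA^t$ the sequence $h^t(g)$ is uniformly Cauchy, because $g$ is a fixed integer combination of finitely many $a_{t'}$ and $\sum_t\varepsilon_t<\infty$. Its limit $h_r(g)$ lies in $\mathcal D_r$, and $h_r:\bigcup_tA^t\to\mathcal D_r$ is a homomorphism. The final error at $a_t$ is at most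
$$\frac1{2n_t}+\sum_{t'>t}\varepsilon_{t'}\le\frac1{2n_t}+\frac1{n_t}\sum_{t'>t}2^{-t'-1}\le\frac1{n_t}.$$
So in this case $h_r$ is defined at the end of stage $\omega$, with (8.3) for $i=r$ at all these nodes. Later stages use only Rule 1 for $i=r$, since $r$ is settled at every non-root node.

**Final step: the Goal holds.** Extend each $h_i$ from the union of the groups $A_i(\nu)+\langle\rho_i(s_\nu)\rangle$ ($i$ settled at $\nu$) to a homomorphism $E_i\to\mathcal D_i$; this is possible as $\mathcal D_i$ is divisible. Given $l$, $n$ and $(f_i,k_i)\in\mathcal C_i$ $(i\le r)$, choose $\xi_i$ with $(f_i,k_i)\in\mathcal C_{i,\xi_i}$. Assigning these tokens as they become due leads from $(l,\emptyset)$, after finitely many steps, to a terminal node $\nu$; it is not a root, since something is pending at a root. At $\nu$ all $i$ are settled, and $s_\nu\in X_\nu\subseteq S_l$ satisfies (8.3) for all $i$. By Section 8, (b)⇒(c) is proved. Since (c)⇒(a) is immediate, Theorem B is proved. $\square$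

## 13. From irreducible groups to all groups: proof of Theorem A

If $G$ is finite, $\mathscr T$ is discrete, hence compact, and $\mathscr T'=\mathscr T$ works. Let $G$ be infinite. If $G$ is irreducible, (a)⇒(c) of Theorem B is the claim. Otherwise there is $n\ge1$ with $nG$ finite; let $N$ be the least such integer and $G'=G[N]$. This is the kernel of the continuous map $g\mapsto Ng$, so it is $\mathscr T$-closed. Its index is $|NG|$, which is finite, so it is $\mathscr T$-open; and it is infinite.

**Step 1: $G'$ is irreducible.** Let $nG'$ be finite, $n\ge1$. Since $G'$ has finite index, $nG$ is a finite union of translates of $nG'$, so it is finite. With $d=\gcd(n,N)$ the group $dG\subseteq nG+NG$ is finite, so $d\ge N$ by minimality. Hence $d=N$, $N\mid n$, and $nG'=0$.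

**Step 2: cut the dense sets.** Let $R$ be a finite set of coset representatives of $G'$ in $G$. For $S\in\mathcal S$ and $x\in R$ put $S_x=(S-x)\cap G'$. As $x+G'$ is open, $S\cap(x+G')$ is dense in $x+G'$, so $S_x$ is dense in $(G',\mathscr T|_{G'})$. The family $\{S_x:S\in\mathcal S,\ x\in R\}$ is countable. This is the reason for stating the theorems for countable families. By Theorem B for $G'$ there is a precompact Hausdorff group topology on $G'$ in which all $S_x$ are dense.

**Step 3: glue.** Let $\mathscr T'$ be the group topology on $G$ for which $G'$ with this topology is an open subgroup. It is Hausdorff. It is precompact: let $\iota:G'\to K'$ be a topological embedding in a compact Hausdorff group; we may take $K'=\overline{\iota(G')}$, which is abelian. Put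
$$K=(G\times K')/\{(g',-\iota(g')):g'\in G'\}.$$
The maps $K'\to K$ and $G\to K$ are injective, their images meet exactly in the image of $G'$, and $K/K'\cong G/G'$ is finite. Topologize $K$ so that $K'$ is an open subgroup. Then $K$ is a Hausdorff group and a finite union of compact cosets, hence compact. The topology induced on $G$ makes $G'=G\cap K'$ open with its given topology, so it is $\mathscr T'$. Finally $S\supseteq\bigcup_{x\in R}(x+S_x)$, and the right-hand side is $\mathscr T'$-dense. This proves Theorem A. $\blacksquare$

## 14. The criterion in other groups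

**Groups that are not irreducible.** Let $G$ be infinite and not irreducible, with $N$ and $R$ as in Section 13. Then $S$ is potentially dense in $G$ iff there is an admissible $\mathbf n$ for $G[N]$ with $(S-x)\cap G[N]\notin\mathcal I_{\mathbf n}$ for all $x\in R$. If $S$ is dense in a Hausdorff group topology, Steps 1 and 2 of Section 13 show that all $S_x$ are dense in one such topology on the irreducible group $G[N]$, and (a)⇒(b) applies to the finite family of the $S_x$. Conversely, (b)⇒(c) gives a topology on $G[N]$ in which all $S_x$ are dense, and Step 3 glues.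

**Divisible groups.** Let $G\ne0$ be divisible. It is infinite and $nG=G$ for all $n\ge1$, so it is irreducible. If $n_0\ge2$, then $N_1G=G$, the group $G/N_1G$ is trivial, and every set is small of type $(0,p)$ for each prime $p\mid n_0$. So only $\mathbf n=(0)$ can satisfy Theorem B(b). A finite union of sets $X_t$ with $|q_tX_t|<\ell(|G|)$ satisfies $|qX|<\ell(|G|)$ for $q=\prod_tq_t$. Hence $X\in\mathcal I_{(0)}$ iff $|qX|<\ell(|G|)$ for some $q\ge1$. So $S$ is potentially dense iff $|qS|\ge\ell(|G|)$ for all $q\ge1$.

**Torsion-free groups.** Let $G\neq0$ be torsion-free. Multiplication by any $n\ge1$ is injective, so $G$ is irreducible, every admissible sequence ends in $n_r=0$, and $b_i=\ell(|G|)$ for all $i$. The sequence $(0)$ is admissible, and $X\in\mathcal I_{(0)}$ iff $|X|<\ell(|G|)$. For any admissible $\mathbf n$, a set with $|X|<\ell(|G|)=b_r$ is small of type $(r,1)$. So $S$ is potentially dense iff $|S|\ge\ell(|G|)$. For $G=\mathbb Z$ this says that exactly the infinite sets are potentially dense, in agreement with Section 3.
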